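# Closed CR manifolds on which no contact form has zero $Q$-curvature

Throughout, $C$ denotes a non-zero real constant that depends only on the dimension and on normalizations; it may change from line to line.

## 1. A circle bundle over a torus, by hand

Let $Y=\mathbb C/(T\mathbb Z+iT'\mathbb Z)$ with coordinate $y=x_1+ix_1'$, let $g>0$ be a smooth function on $Y$, and put $\omega=ig\,dy\wedge d\bar y$, scaled so that $\int_Y\omega=2\pi$. Take a holomorphic line bundle $L\to Y$ of degree $-1$ with a Hermitian norm. Off the zero section, $i\partial\bar\partial\log\|\xi\|^2$ is the pull-back of a form on $Y$ with integral $2\pi$. It differs from $\omega$ by $i\partial\bar\partial v$ for some function $v$ on $Y$, so after multiplying $\|\cdot\|^2$ by $e^{\pm v}$ we have $i\partial\bar\partial\log\|\xi\|^2=\omega$. Put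
$$s=\log\|\xi\|^2,\qquad M=\{s=0\}\subset L,\qquad \theta=\tfrac i2(\bar\partial-\partial)s|_M .$$
Then $d\theta=i\partial\bar\partial s=\omega$ (pulled back). In a local trivialization with fibre coordinate $\zeta=\log\xi$ we have $s=2\,\mathrm{Re}\,\zeta+\psi(y)$ with $i\partial\bar\partial\psi=\omega$. The CR structure of the hypersurface $M$ is $T^{1,0}M=\ker\partial s$, which projects isomorphically onto $T^{1,0}Y$. So $M$ is a closed three-manifold with a strictly pseudoconvex CR structure, and $\theta$ is a contact form on it.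

In dimension three a contact form has the following local invariants. Choose a $(1,0)$-form $\theta^1$ with $d\theta=i\theta^1\wedge\theta^{\bar1}$. There are a unique imaginary 1-form $\varpi$ (the Tanaka–Webster connection form, $\nabla Z_1=\varpi\otimes Z_1$ for the dual frame) and functions $A_{\bar1\bar1}=\overline{A_{11}}$ (torsion) and $R$ (scalar curvature) with
$$d\theta^1=\theta^1\wedge\varpi+A_{\bar1\bar1}\,\theta\wedge\theta^{\bar1},\tag{1}$$
$$d\varpi=R\,\theta^1\wedge\theta^{\bar1}+A_{11,\bar1}\,\theta^1\wedge\theta-A_{\bar1\bar1,1}\,\theta^{\bar1}\wedge\theta .\tag{2}$$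
Indices after a comma are covariant derivatives, and an upper index $1$ means a lower index $\bar1$. With $\Delta_b=-(\nabla_1\nabla^1+\nabla_{\bar1}\nabla^{\bar1})$ on functions, the CR $Q$-curvature in dimension three is
$$Q_\theta=C\big(\Delta_bR-2\,\mathrm{Im}\,A_{11,}{}^{11}\big).\tag{3}$$

In our example take $\theta^1=\sqrt g\,dy$. Then $d\theta^1=\frac12\sqrt g\,(\log g)_{\bar y}\,d\bar y\wedge dy$, so (1) holds with $A=0$ and $\varpi=\frac12(\partial-\bar\partial)\log g$. Hence $d\varpi=-(\log g)_{y\bar y}\,dy\wedge d\bar y$ and $R=-g^{-1}(\log g)_{y\bar y}$. For a function $f$ pulled back from $Y$, with $Z_1f=g^{-1/2}f_y$,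
$$f_{1\bar1}=Z_{\bar1}Z_1f-\varpi(Z_{\bar1})Z_1f=g^{-1/2}(g^{-1/2}f_y)_{\bar y}+\tfrac12g^{-1}(\log g)_{\bar y}f_y=g^{-1}f_{y\bar y}.$$
So $\Delta_bf=-2g^{-1}f_{y\bar y}$ and
$$Q_\theta=-2C\,g^{-1}R_{y\bar y}.$$
When is this zero? Then $R$ is harmonic on the torus, hence constant. Since $\int_YR\,\omega=-\int_Y i(\log g)_{y\bar y}\,dy\wedge d\bar y=0$, the constant is $0$; so $\log g$ is harmonic and $g$ is constant. For every non-constant $g$ the contact form $\theta$ has $Q_\theta\not\equiv0$.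

Now rescale $\theta$. For a positive function $\rho$ on the side $\{s<0\}$, vanishing on $M$, put $\mathcal J[\rho]=\rho^{3}\det\big(\partial\bar\partial(-\log\rho)\big)$ in the coordinates $(\zeta,y)$. For $\rho=-s$,
$$\partial\bar\partial(-\log(-s))=(-s)^{-1}\partial\bar\partial s+s^{-2}\,\partial s\wedge\bar\partial s,\qquad \partial s=d\zeta+\psi_y\,dy .$$
The change of coframe from $(d\zeta,dy)$ to $(\partial s,dy)$ has determinant $1$, so the determinant is $s^{-2}(-s)^{-1}g$ and $\mathcal J[-s]=g$. A fact recalled as (B) in Section 2 says this: if $\rho$ solves $\mathcal J[\rho]=1+O(\rho^3)$, then the contact form $\frac i2(\partial-\bar\partial)\rho|_M$ has zero $Q$-curvature. Moreover such a $\rho$ exists with leading term $(-s)\,\mathcal J[-s]^{-1/3}=(-s)g^{-1/3}$. The associated contact form is $g^{-1/3}\theta$. Another trivialization replaces $\zeta$ by $\zeta+a(y)$ and $y$ by a translate, which does not change $g$, so $g^{-1/3}\theta$ is globally defined and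
$$Q_{g^{-1/3}\theta}\equiv0 .$$

So $Q$ need not vanish for the contact form one starts with, but here a change of scale removes it. **Question.** Does every closed strictly pseudoconvex CR manifold admit a contact form with zero CR $Q$-curvature? This question is taken from Yuya Takeuchi, "CR $Q$-curvature and CR pluriharmonic functions", arXiv:2109.09962 (2021). We shall see that the answer is no, in every dimension $2n+1\ge3$.

## 2. The linear equation $P_\theta\Upsilon=-Q_\theta$ and its solvability condition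

Let $(M,T^{1,0}M)$ be a closed CR manifold of dimension $2n+1$, with Levi distribution $H=\mathrm{Re}(T^{1,0}\oplus T^{0,1})$ and complex structure $J$ on $H$.

**Definition (contact form).** A contact form is a real 1-form $\theta$ with $\ker\theta=H$ and positive Levi form: $d\theta(v,Jv)>0$ for $0\ne v\in H$. If one exists, $M$ is strictly pseudoconvex, and all others are $e^\Upsilon\theta$ with $\Upsilon\in C^\infty(M)$. We orient $M$ by $\theta\wedge(d\theta)^n$.

**Definition (CR and CR pluriharmonic functions).** A function $w$ is CR if $\bar Zw=0$ for all $\bar Z\in T^{0,1}M$. A real function $f$ is CR pluriharmonic if locally $f=\mathrm{Im}\,w$ with $w$ CR. A real CR function is locally constant: it is annihilated by $T^{1,0}$ and $T^{0,1}$, hence by their brackets, which span. So $w$ is unique up to a real constant, and $d^cf:=\mathrm{Re}\,dw$ is a well-defined closed 1-form.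

For example, in Section 1 the local function $\psi(y)$ is CR pluriharmonic on $M$, because $\psi=-2\,\mathrm{Re}\,\zeta$ there. On the unit sphere in $\mathbb C^2$ the function $f=\mathrm{Im}\,z_1$ is CR pluriharmonic with $d^cf=d\,\mathrm{Re}\,z_1$. In general $d^cf$ is closed but need not be exact; Section 5 shows an instance.

The CR $Q$-curvature $Q_\theta$ was introduced by Fefferman and Hirachi. For $\hat\theta=e^\Upsilon\theta$ it satisfies
$$e^{(n+1)\Upsilon}Q_{\hat\theta}=Q_\theta+P_\theta\Upsilon ,\tag{4}$$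
where $P_\theta$ is the critical CR GJMS operator. We use the following facts as quoted.

(A) $Q_\theta$ and $P_\theta$ are natural: they are given by universal local formulas, are real, commute with local pseudo-Hermitian isomorphisms, and depend smoothly on parameters. $P_\theta$ is a formally self-adjoint differential operator of order $2n+2$ that annihilates constants, and (4) holds. Applying (4) twice gives $P_{e^\Upsilon\theta}=e^{-(n+1)\Upsilon}P_\theta$.

(B) (Fefferman 1976; Fefferman–Hirachi 2003; Gover–Graham 2005.) Let $M$ be, locally, a strictly pseudoconvex hypersurface in $X^{n+1}$ with local coordinates $z$, and let $\rho>0$ on the pseudoconvex side be a defining function with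
$$\mathcal J[\rho]:=\rho^{n+2}\det(\partial\bar\partial(-\log\rho))=1+O(\rho^{n+2}).$$
Such $\rho$ is unique mod $O(\rho^{n+3})$. It is produced from any defining function $\rho_0$ by Fefferman's algorithm: $\rho_1=\rho_0\,\mathcal J[\rho_0]^{-1/(n+2)}$ and $\rho_k=\rho_{k-1}\big(1+\frac{1-\mathcal J[\rho_{k-1}]}{k(n+3-k)}\big)$ for $2\le k\le n+2$. Put $\theta_F=\frac i2(\partial-\bar\partial)\rho|_M$, and on $\mathbb C^*\times X$ put $r=|z^0|^2\rho$ and $\Delta=r^{A\bar B}\partial_A\partial_{\bar B}$. Then $P_{\theta_F}f=C\,\Delta^{n+1}\tilde f|_{r=0,|z^0|=1}$ for any extension $\tilde f$ of $f$ that is homogeneous of degree $0$. Moreover $\theta_F$ is pseudo-Einstein and $Q_{\theta_F}=0$. This is a local statement: $Q_{\theta_F}$ is a multiple of $\Delta^{n+1}\log|z^0|^2=0$.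

(C) ($n=1$; Hirachi 1993, Fefferman–Hirachi 2003.) Formula (3) holds. With $W_1=R_{,1}-iA_{11,}{}^1$ it reads $Q_\theta=-2C\,\mathrm{Re}\,W_{1,}{}^1$, because $\Delta_bR=-2\,\mathrm{Re}\,R_{,1}{}^1$ and $\mathrm{Re}(-iA_{11,}{}^{11})=\mathrm{Im}\,A_{11,}{}^{11}$.

In dimension three, pseudo-Einstein means $W_1=0$. In Section 1, $W_1=R_{,1}$, so $\theta$ is pseudo-Einstein exactly when $g$ is constant. An example of a function $\rho$ as in (B): for $s=2\,\mathrm{Re}\,\zeta+|y|^2$ the computation of Section 1 gives $\mathcal J[-s]=1$ exactly. Three further facts are quoted for orientation: (i) $\int_MQ_\theta\,\theta\wedge(d\theta)^n=0$ on closed $M$ (Marugame); (ii) $Q_\theta\equiv0$ whenever $\theta$ is pseudo-Einstein (Fefferman–Hirachi); (iii) the answer to the question is yes for three-dimensional embeddable CR manifolds (Takeuchi).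

By (4), finding a contact form with zero $Q$-curvature means solving the linear equation $P_\theta\Upsilon=-Q_\theta$. A self-adjoint equation has an evident necessary condition.

**Lemma 3.** If $f\in C^\infty(M)$, $P_\theta f=0$ and $\int_MfQ_\theta\,\theta\wedge(d\theta)^n\ne0$, then no contact form on $M$ has zero $Q$-curvature.

*Proof.* If $Q_{e^\Upsilon\theta}=0$, then $Q_\theta=-P_\theta\Upsilon$ and $\int fQ_\theta=-\int fP_\theta\Upsilon=-\int\Upsilon P_\theta f=0$. $\square$

The function $f=1$ is always in the kernel, but by (i) it never obstructs. Here are the two results.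

**Theorem 1 ($n=1$).** Let $M^3$ be closed and strictly pseudoconvex and let $f$ be a CR pluriharmonic function on $M$. Then for every contact form $\theta$
$$\int_MfQ_\theta\,\theta\wedge d\theta=C\,\langle c_1(T^{1,0}M)\cup[d^cf],[M]\rangle .$$
So $c_1(T^{1,0}M)\cup[d^cf]\ne0$ excludes contact forms with $Q\equiv0$. There is a CR structure on $S^1\times S^2$ for which this class is non-zero.

**Theorem 2 ($n\ge2$).** For every $n\ge2$ there is a negative holomorphic line bundle over a product of $n$ compact Riemann surfaces, with a Hermitian metric, whose unit circle bundle $M^{2n+1}$ has no contact form with $Q_\theta\equiv0$.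

Theorem 1 alone answers the question in the negative. With Theorem 2 the answer is negative in each dimension $2n+1\ge3$.

## 3. Gluing local pseudo-Einstein forms, and where this stops

By (B), every hypersurface carries local contact forms with $Q=0$, so the natural attempt is to glue them. Let $z'=z'(z)$ be a second coordinate system with $j=\det(\partial z'/\partial z)$, and let $\rho'$ be as in (B) for $z'$. Determinants of $\partial\bar\partial$ in the two systems differ by the factor $|j|^2$, and $\log|j|^2$ is pluriharmonic. Therefore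
$$\mathcal J_z\big[|j|^{2a}\rho'\big]=|j|^{2a(n+2)}\,|j|^2\,\mathcal J_{z'}[\rho'],$$
and $a=-\frac1{n+2}$ gives the solution for $z$: the two local forms satisfy $\theta_F=|j|^{-2/(n+2)}\theta_F'$. They glue if each local form can be multiplied by a factor $e^{h}$, with $h$ the boundary value of a pluriharmonic function, so that the factors $|j|^{-2/(n+2)}$ cancel. (Such a factor is harmless: $\partial\bar\partial h=0$ gives $\Delta h=0$, so $P_{\theta_F}h=0$ and $Q_{e^h\theta_F}=0$.)

Over the torus there was nothing to cancel. Over the round sphere, with $L$ as in Section 1, $\log g$ is locally a constant multiple of $\psi$ plus a pluriharmonic function of $y$. On $M$ the function $\psi=-2\,\mathrm{Re}\,\zeta$ is itself pluriharmonic, so $g^{-1/3}\theta$ can be corrected to $\theta$; indeed (3) gives $Q_\theta=0$, as $R$ is constant. Now take a circle bundle over $T^2\times S^2$, with $s=2\,\mathrm{Re}\,\zeta+\psi_1+\psi_2$. The function to be absorbed is a multiple of $\psi_2$ alone,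 while on $M$ only the sum $\psi_1+\psi_2=-2\,\mathrm{Re}\,\zeta$ is available. The repair stops here.

But a failure to glue proves nothing. The vanishing of $Q$ is a single scalar equation, and in Section 8 we shall see that $Q_\theta=0$ does hold on such bundles, by a different mechanism. To exclude every contact form one needs a non-zero pairing as in Lemma 3. In dimension three, CR pluriharmonic functions supply it.

## 4. In dimension three the pairing is a Chern number

Let $n=1$. The plan is to see $W_1$ in a curvature form.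

**Step 1: a representative of $2\pi c_1$ built from $W_1$.** Since $d(iR\theta)=i\,dR\wedge\theta-R\,\theta^1\wedge\theta^{\bar1}$, equation (2) gives
$$d(\varpi+iR\theta)=(iR_{,1}+A_{11,\bar1})\,\theta^1\wedge\theta+(iR_{,\bar1}-A_{\bar1\bar1,1})\,\theta^{\bar1}\wedge\theta=i(W_1\theta^1+W_{\bar1}\theta^{\bar1})\wedge\theta ,$$
with $W_{\bar1}=\overline{W_1}$. The curvature of the connection on $T^{1,0}M$ is $d\varpi$, so $\frac i{2\pi}d\varpi$ represents $c_1(T^{1,0}M)$. As $R\theta$ is a global form, so does the form with $d(iR\theta)$ added. Hence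
$$\eta:=i\,d(\varpi+iR\theta)=-(W_1\theta^1+W_{\bar1}\theta^{\bar1})\wedge\theta\quad\text{represents }2\pi c_1(T^{1,0}M).$$

**Step 2: $d^cf$ in the same frame.** Write $f=\mathrm{Im}\,w=(w-\bar w)/2i$ with $w_{\bar1}=0$. Then $f_1=w_1/2i$, so $dw\equiv2if_1\theta^1$ mod $\theta$ and
$$d^cf\equiv i(f_1\theta^1-f_{\bar1}\theta^{\bar1})\quad\text{mod }\theta .$$

**Step 3: a divergence formula.** For a $(1,0)$-form $\sigma_1\theta^1$, equation (1) gives $d(\sigma_1\theta^1)=(d\sigma_1-\sigma_1\varpi)\wedge\theta^1+\sigma_1A_{\bar1\bar1}\theta\wedge\theta^{\bar1}$. Since $\theta^1\wedge d\theta=0$, we get $d(\sigma_1\theta^1\wedge\theta)=\sigma_{1,\bar1}\,\theta^{\bar1}\wedge\theta^1\wedge\theta$. By Stokes, $\int_M\sigma_{1,}{}^1\,\theta\wedge d\theta=0$. With $\sigma_1=fW_1$ this reads $\int W_1f_{\bar1}\,\theta\wedge d\theta=-\int fW_{1,}{}^1\,\theta\wedge d\theta$.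

**Step 4: the pairing.** We compute $\int\eta\wedge d^cf$ from Steps 1 and 2, using $\theta^1\wedge\theta\wedge\theta^{\bar1}=-\theta\wedge\theta^1\wedge\theta^{\bar1}$, $\theta^{\bar1}\wedge\theta\wedge\theta^1=\theta\wedge\theta^1\wedge\theta^{\bar1}$ and $\theta^1\wedge\theta^{\bar1}=-i\,d\theta$, and then Step 3 and its conjugate:
$$\int\eta\wedge d^cf=-i\int(W_1f_{\bar1}+W_{\bar1}f_1)\,\theta\wedge\theta^1\wedge\theta^{\bar1}=-\int(W_1f_{\bar1}+W_{\bar1}f_1)\,\theta\wedge d\theta=2\int f\,\mathrm{Re}\,W_{1,}{}^1\,\theta\wedge d\theta .$$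
By (C) the right side is a non-zero constant times $\int fQ_\theta\,\theta\wedge d\theta$, and by Step 1 the left side is $2\pi\langle c_1(T^{1,0}M)\cup[d^cf],[M]\rangle$. This is the formula of Theorem 1. It holds for every contact form, so if the right side is non-zero, no $Q_\theta$ vanishes identically; Lemma 3 is not even needed. $\square$

The formula also says what to look for: a CR pluriharmonic $f$ with $d^cf$ not exact, and a CR structure with $c_1\ne0$.

## 5. A CR structure on $S^1\times S^2$ with non-zero pairing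

Let $M=\mathbb R/2\pi\mathbb Z\times S^2$ with coordinates $\tau$ on the circle, and height $h\in[-1,1]$ and angle $\varphi$ on the unit sphere.

**Step 1: a contact structure.** Put $a=-\cos\pi h$, $b=\sin\pi h$ and $\theta_0=a\,d\tau+b\,d\varphi$. The form $\beta=(1-h^2)\,d\varphi$ is smooth on $S^2$, and $b/(1-h^2)$ is a smooth function of $h\in[-1,1]$, since $b$ vanishes at $h=\pm1$. So $\theta_0$ is smooth. Moreover
$$\theta_0\wedge d\theta_0=(ab'-ba')\,d\tau\wedge dh\wedge d\varphi=-\pi\,d\tau\wedge dh\wedge d\varphi\ne0,$$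
where $dh\wedge d\varphi$ is, up to sign, the area form of $S^2$. So $\xi=\ker\theta_0$ is a contact structure.

**Step 2: a complex structure on $\xi$ away from the poles.** Let $G=\mathrm{grad}\,h=(1-h^2)\partial_h$ for the round metric and $X=a\partial_\varphi-b\partial_\tau$. Both lie in $\xi$, and away from the poles $h=\pm1$ they are a frame. Define $JG=X$ and $JX=-G$.

**Step 3: $J$ extends smoothly over the poles.** For $|h|>\frac12$ we have $a>0$, so $\partial_\tau\notin\xi$ and projection along $\partial_\tau$ identifies $\xi$ with $TS^2$. Under it $X\mapsto a\partial_\varphi$, and $J$ becomes $G\mapsto a\partial_\varphi$, $\partial_\varphi\mapsto-a^{-1}G$. Let $j$ be the standard complex structure of $S^2$ with $jG=\partial_\varphi$, that is, $j=\frac1{1-h^2}(\partial_\varphi\otimes dh-G\otimes\beta)$. Then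
$$J=j+\frac{a-1}{1-h^2}\,\partial_\varphi\otimes dh-\frac{a^{-1}-1}{1-h^2}\,G\otimes\beta ,$$
as one checks on $G$ and $\partial_\varphi$, using $dh(G)=\beta(\partial_\varphi)=1-h^2$ and $\beta(G)=dh(\partial_\varphi)=0$. Since $a-1=O((1\mp h)^2)$ at $h=\pm1$, the two quotients are smooth functions of $h$ near the poles. Hence $J$ is smooth, and $J=j$ at both poles. In dimension three every $J$ is integrable, so this is a CR structure.

**Step 4: positivity.** Put $\theta=-\theta_0$. Then $d\theta(G,JG)=-(1-h^2)(ab'-ba')=\pi(1-h^2)>0$ off the poles. At a pole, $d\theta|_\xi$ is non-degenerate and $\xi$ has rank $2$, so $d\theta(v,Jv)\ne0$ for $v\ne0$; by continuity it is positive. So $M$ is strictly pseudoconvex.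

**Step 5: the function.** Let $v(h)=\int_0^h\frac{\sin\pi\sigma}{1-\sigma^2}\,d\sigma$, which is smooth on $[-1,1]$, and let $w=\tau+iv$, a function with values in $\mathbb C/2\pi\mathbb Z$. The field $G+iJG$ spans $T^{0,1}$ off the poles, and
$$(G+iJG)w=i(1-h^2)v'+i(-b)=0 .$$
By continuity $w$ is CR everywhere. Thus $v=\mathrm{Im}\,w$ is CR pluriharmonic and $d^cv=d\tau$, which is not exact.

**Step 6: the Chern number.** $T^{1,0}M\cong(\xi,J)$, and $G$ is a section of $\xi$ whose zeros on $\{\tau\}\times S^2$ are the two poles. Near each pole $(\xi,J)\cong(TS^2,J)$, and $J$ induces the same orientation as $j$, because $J$ sends $G$ to $a\partial_\varphi$ with $a>0$. A source and a sink of a vector field on a surface both have index $+1$, so each zero counts $+1$ for the $j$-orientation. Hence $\langle c_1(T^{1,0}M),[S^2]\rangle=2$ and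
$$\langle c_1(T^{1,0}M)\cup[d\tau],[M]\rangle=\pm4\pi\ne0 .$$
(The condition $a>0$ at both poles is what makes the two contributions add.) By the formula of Section 4, $\int vQ_{\theta'}\,\theta'\wedge d\theta'\ne0$ for every contact form $\theta'$. This completes the proof of Theorem 1. By (iii), this CR manifold is not embeddable. $\square$

## 6. $P_\theta$ as the obstruction to a formal harmonic extension

From now on $n\ge2$. We need expressions for $P_\theta$ and $Q_\theta$ that can be computed. Let $\rho$ be as in (B), and put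
$$\chi=-\log\rho,\qquad \Omega=i\partial\bar\partial\chi,\qquad \square F=\mathrm{tr}_\Omega\,i\partial\bar\partial F .$$
A function on $\mathbb C^*\times X$ has bidegree $(a,a)$ if it is $|z^0|^{2a}$ times a function on $X$.

**Step 1: how $\Delta$ and $\square$ act on powers of $r$ and $\rho$.** With $\varsigma=\partial\log r=dz^0/z^0-\partial\chi$ we have $i\partial\bar\partial\log r=-\Omega$, so
$$i\partial\bar\partial r=r(-\Omega+i\varsigma\wedge\bar\varsigma).$$
Its determinant is $(-1)^{n+1}|z^0|^{2(n+1)}\mathcal J[\rho]$, so $\Delta$ has smooth coefficients up to $r=0$. If $F$ is a function on $X$, then $i\partial\bar\partial F$ has no $\varsigma$-components, so $\Delta F=-r^{-1}\square F$. Let $Z=z^0\partial_{z^0}$. Differentiating $Z^Ar_A=r$ gives $Z^Ar_{A\bar B}=r_{\bar B}$, hence $r^{A\bar B}r_{\bar B}=Z^A$, $r^{A\bar B}r_Ar_{\bar B}=r$, and $\Delta r=n+2$. So $\Delta r^k=k(n+2)r^{k-1}+k(k-1)r^{k-1}=k(n+1+k)r^{k-1}$, and for $F$ of bidegree $(a,a)$ the cross terms are $kr^{k-1}(ZF+\bar ZF)=2ka\,r^{k-1}F$.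 Thus
$$\Delta(r^kF)=r^k\Delta F+k(2a+n+1+k)\,r^{k-1}F .\tag{5}$$
For $G$ smooth up to $M$ on $X$, apply (5) to $\rho^kG=r^k\cdot|z^0|^{-2k}G$, so $a=-k$, and multiply by $-r$:
$$\square G=O(\rho),\qquad \square(\rho^kG)=-k(n+1-k)\rho^kG+O(\rho^{k+1})\quad(k\ge1).\tag{6}$$

**Step 2: the extension.** Let $f\in C^\infty(M)$. We want an extension that is as harmonic as possible. Any extension has $\square\tilde f=O(\rho)$. If $\square\tilde f=\rho^k\phi$ with $1\le k\le n$, adding $\rho^k\phi/(k(n+1-k))$ raises the vanishing order by one, by (6). So there is a smooth extension with $\square\tilde f=O(\rho^{n+1})$. Two such extensions agree mod $O(\rho^{n+1})$, because a difference $\rho^kG$ with $1\le k\le n$ and $G|_M\not\equiv0$ would violate (6). Changing $\tilde f$ by $\rho^{n+1}G$ changes $\square\tilde f$ only by $O(\rho^{n+2})$, because the coefficient in (6) vanishes at $k=n+1$. So $[\rho^{-n-1}\square\tilde f]_M$ is well defined.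

**Step 3: it is $P_{\theta_F}f$.** Write $\Delta\tilde f=r^n\phi$, where $\phi$ has bidegree $-n-1$. Apply $\Delta$ another $n$ times. Each application lowers the power of $r$ by at most one. So at the stage $r^k\phi$, when $k$ applications remain, the term $r^k\Delta\phi$ of (5) contributes nothing at $r=0$, and the other term has the factor $k(2(-n-1)+n+1+k)=k(k-n-1)$. Hence
$$\Delta^{n+1}\tilde f|_{r=0}=\prod_{k=1}^nk(k-n-1)\;\phi ,$$
and $\phi=-\rho^{-n-1}\square\tilde f$ at $|z^0|=1$. By (B), $P_{\theta_F}f=C[\rho^{-n-1}\square\tilde f]_M$.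

**Step 4: other contact forms.** Let $M=\{s=0\}$ with $s<0$ inside, $\theta=\frac i2(\bar\partial-\partial)s|_M$ and $\rho=e^\Upsilon(-s)+O(s^2)$. Then $\theta_F=e^\Upsilon\theta$. From $P_{\theta_F}=e^{-(n+1)\Upsilon}P_\theta$ and from (4) with $Q_{\theta_F}=0$ we obtain
$$P_\theta f=C\big[(-s)^{-n-1}\square\tilde f\big]_{s=0},\qquad Q_\theta=-P_\theta\Upsilon,\qquad \Upsilon=-(\chi+\log(-s))\big|_{s=0}.\tag{7}$$

## 7. Circle bundles over a product of Riemann surfaces

**Step 1: the manifolds.** We generalize Section 1, keeping a torus factor on which to perturb. Let $c_1=0$, $c_2,\dots,c_n\in\mathbb Q\setminus\{0\}$ and $K_j=-(n+2)c_j$. Let $Y_1=\mathbb C/(T\mathbb Z+iT'\mathbb Z)$ with $TT'=\pi$, $y=x_1+ix_1'$ and $\omega_1=i\,dy\wedge d\bar y$, of area $2TT'=2\pi$. For $j\ge2$ let $Y_j$ be $S^2$ (if $K_j>0$) or a surface of genus $2$ (if $K_j<0$), with a Kähler form satisfying $\mathrm{Ric}(\omega_j)=K_j\omega_j$. By Gauss–Bonnet its area is $4\pi/|K_j|\in2\pi\mathbb Q_{>0}$. Put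 $Y=\prod Y_j$ and $\omega=\sum\omega_j$. For some $N\in\mathbb N$ all $N\int_{Y_j}\omega_j/2\pi$ are integers. Tensoring pull-backs of line bundles on the $Y_j$ of the negatives of these degrees, with norms adjusted as in Section 1, we get $L\to Y$ with $i\partial\bar\partial\log\|\xi\|^2=N\omega$ off the zero section; $L$ is negative. Put $u=\cos(2\pi x_1/T)$ and
$$s=\tfrac1N\log\|\xi\|^2,\quad s_t=s+tu,\quad M_{T,t}=\{s_t=0\}\subset L,\quad\theta_t=\tfrac i2(\bar\partial-\partial)s_t|_{M_{T,t}} .$$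
So $M_{T,t}$ is the unit circle bundle of $e^{Ntu}\|\cdot\|^2$. Put $\Delta_j=\mathrm{tr}_{\omega_j}i\partial\bar\partial$ on $Y_j$. Then $\Delta_1=\frac14(\partial_{x_1}^2+\partial_{x_1'}^2)$ and
$$\Delta_1\cos(2\pi kx_1/T)=-k^2\lambda\cos(2\pi kx_1/T),\qquad \lambda=\lambda(T)=\pi^2/T^2 .$$
Hence $d\theta_t=\omega_t:=\omega+t\,i\partial\bar\partial u=(1-t\lambda u)\omega_1+\sum_{j\ge2}\omega_j$. For small $|t|$ this is positive, so $M_{T,t}$ is closed and strictly pseudoconvex.

**Step 2: reduction to functions of $x_1$.** Let $\mathcal F$ be the set of even $T$-periodic functions of $x_1$, pulled back to $M_{T,t}$.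

**Lemma 4.** $P_{\theta_t}$ preserves $\mathcal F$ and maps functions of $x_1$ to functions of $x_1$, and $Q_{\theta_t}\in\mathcal F$.

*Proof.* Let $\iota$ be a local holomorphic isometry of $(Y,\omega_t)$. With fibre coordinates $\zeta=N^{-1}\log\xi$ we have $s_t=2\,\mathrm{Re}\,\zeta+\psi$ near a point and $s_t=2\,\mathrm{Re}\,\zeta+\psi'$ near its image, where $i\partial\bar\partial\psi=i\partial\bar\partial\psi'=\omega_t$. So $\iota^*\psi'-\psi$ is pluriharmonic, say $2\,\mathrm{Re}\,a$ with $a$ holomorphic. The map $(y,\zeta)\mapsto(\iota(y),\zeta-a(y))$ is holomorphic and preserves $s_t$, so it is a local pseudo-Hermitian isomorphism covering $\iota$. The circle action is also by such isomorphisms. By (A), $Q_{\theta_t}$ is a function on $Y$ invariant under all such $\iota$, and $P_{\theta_t}$ commutes with them. Apply this to translations in $x_1'$, to local isometries of the $Y_j$ with $j\ge2$ (which act locally transitively, by constant curvature), and to $y\mapsto-y$. $\square$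

**Step 3: what the test function cannot be.** In dimension three the test functions were CR pluriharmonic. Here that fails: if $n\ge2$, no non-constant periodic function $f(x_1)$ on $M_{T,t}$ is CR pluriharmonic. Indeed, let $f=\mathrm{Im}\,w$ locally with $w$ CR. Any extension $w_0$ satisfies $\bar\partial w_0=\alpha\,\bar\partial s_t+s_t\beta$. Then $w_1=w_0-s_t\alpha$ has $\bar\partial w_1=s_t\gamma$, and $\bar\partial^2=0$ gives $\gamma=\alpha_2\bar\partial s_t$ on $M_{T,t}$, so $\tilde w=w_1-\frac12s_t^2\alpha_2$ has $\bar\partial\tilde w=O(s_t^2)$. Write $\mathrm{Im}\,\tilde w-f=s_tk$, with $f$ extended as a function of $x_1$. Since $\partial\bar\partial\,\mathrm{Im}\,\tilde w=0$ on $M_{T,t}$, restricting $i\partial\bar\partial$ to $\ker\partial s_t$ gives $-\frac14f''\omega_1=k\,\omega_t$. For $n\ge2$ this forces $k=0$ and $f''=0$, so $f$ is constant.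

So for $n\ge2$ the kernel function must come from elsewhere. The plan is this. At $t=0$, on each torus mode $\cos(2\pi kx_1/T)$ the operator $P$ acts by a polynomial in $k^2\lambda$; a positive root $\lambda_*$ of it gives an accidental kernel function $u$, while $Q_{\theta_0}=0$. We turn on $t$, compute $\frac{d}{dt}Q_{\theta_t}$ at $t=0$, and pair it with the kernel function.

## 8. The unperturbed bundle in one variable

**Step 1: an exact solution of $\mathcal J[\rho]=1$.** Let
$$\Pi_2=\prod_{j\ge2}(x+c_j)=\sum_{i=0}^{n-1}\sigma_ix^{n-1-i},\qquad\Pi=x\Pi_2,\qquad D=(n+2)\int_0^x\xi\,\Pi(\xi)\,d\xi,\qquad\Phi=D/\Pi .$$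
So $D'=(n+2)x\Pi$, $\Phi=x^2(1+O(x^{-1}))$, and
$$D=\sum_i\delta_i\sigma_ix^{n+2-i},\qquad\delta_i=\tfrac{n+2}{n+2-i}.$$
Choose local coordinates: $g_1=1$, $\psi_1=|y|^2$, and for $j\ge2$ write $\omega_j=ig_j\,dy^j\wedge d\bar y^j$ and $\psi_j=\frac{\log g_j}{(n+2)c_j}$. As $\mathrm{Ric}(\omega_j)=-i\partial\bar\partial\log g_j$, we get $i\partial\bar\partial\psi_j=-\frac{K_j}{(n+2)c_j}\omega_j=\omega_j$. After a choice of fibre coordinate $\zeta$, $s=2\,\mathrm{Re}\,\zeta+\sum\psi_j$. Define $x=x(s)$ for $s<0$ small by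
$$-s=\int_x^\infty\frac{d\xi}{\Phi(\xi)}=\frac1x+O(x^{-2}),\qquad\text{so}\qquad\frac{dx}{ds}=\Phi ,$$
and $1/x$ is an analytic function of $s$ near $0$. Put $\varphi=\frac1{n+2}\log D(x)$; then $\varphi_s=\Phi\,\frac{D'}{(n+2)D}=x$ and $\varphi_{ss}=\Phi$. With $\chi=\varphi(s)+\sum c_j\psi_j$,
$$\Omega=i\partial\bar\partial\chi=\sum_j(x+c_j)\omega_j+\Phi\,i\partial s\wedge\bar\partial s .\tag{8}$$
Since $\partial s=d\zeta+\sum\partial\psi_j$, the determinant in the coordinates $(\zeta,y^j)$ is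
$$\det(\partial\bar\partial\chi)=\Phi\,\Pi\prod g_j=D\prod g_j=e^{(n+2)\chi}.$$
So $\rho=e^{-\chi}$ satisfies $\mathcal J[\rho]=1$ exactly.

**Step 2: $\square$ in the variable $x$.** For $F=F(x,y)$, taking the trace in the coframe $\partial s,dy^j$ gives $\square F=\Phi^{-1}F_{ss}+\sum_j(x+c_j)^{-1}(F_s+\Delta_jF)$. With $\partial_s=\Phi\partial_x$ and $\sum_j(x+c_j)^{-1}=\Pi'/\Pi$ this becomes
$$\square F=\Pi^{-1}(DF_x)_x+\sum_j(x+c_j)^{-1}\Delta_jF .\tag{9}$$
Write $\Pi\square_\lambda e:=(De')'-\lambda\Pi_2e$; then $\square(e(x)u)=(\square_\lambda e)\,u$. Here and below "Res" is the coefficient of $x^{-1}$ in a formal Laurent series in $x^{-1}$, and Res of a derivative is $0$.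

**Step 3: the eigenvalue polynomial of $P_{\theta_0}$.** Take $e=\sum_{k\ge0}e_kx^{-k}$ with $e_0=1$. The coefficient of $x^{n-m}$ in $\Pi\square_\lambda e$ is
$$-m(n+1-m)e_m-(n+1-m)\sum_{i\ge1}(m-i)\delta_i\sigma_ie_{m-i}-\lambda\sum_i\sigma_ie_{m-1-i}.\tag{10}$$
Requiring (10) to vanish for $m\le n$ determines $e_1,\dots,e_n$ as polynomials in $\lambda$ and the $\sigma_i$. For $m=n+1$ the first two terms of (10) vanish, and (10) equals $-p(\lambda)$, where
$$p(\lambda)=\lambda\sum_i\sigma_ie_{n-i}=\mathrm{Res}\,\lambda\Pi_2e .\tag{11}$$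
With $e$ cut off after $e_n$, the extension $e(x)u$ of $u$ satisfies $\square(eu)=-p(\lambda)x^{-n-1}u+O(x^{-n-2})$. By (7), and by replacing $\lambda$ with $k^2\lambda$ for the $k$-th mode,
$$P_{\theta_0}\cos(2\pi kx_1/T)=-C\,p(k^2\lambda)\cos(2\pi kx_1/T).\tag{12}$$
By induction on $m$ in (10), $\deg_\lambda e_m\le m$, and the $\lambda^m$-coefficient of $e_m$ is $-\frac1{m(n+1-m)}$ times the $\lambda^{m-1}$-coefficient of $e_{m-1}$. So $p$ has degree $n+1$ and leading coefficient $(-1)^n/\prod_{k=1}^nk(n+1-k)=(-1)^n/(n!)^2$. If $p(\lambda)=0$, then $e_{n+1}$ is free and the recursion continues, because $m(n+1-m)\ne0$ for $m>n+1$. So in that case there is a formal solution $e$ of $(De')'=\lambda\Pi_2e$.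

As a check, the same recursion for $n=1$ gives $e_1=-\lambda$ and $p=-\lambda^2$, with no positive root. For $n=2$ and $c_2=c$ we have $\delta_1=\frac43$, so $e_1=-\frac\lambda2$, $2e_2=-\frac43ce_1-\lambda(e_1+c)$, hence $e_2=\frac{\lambda^2}4-\frac{c\lambda}6$ and $p=\lambda^2\big(\frac\lambda4-\frac{2c}3\big)$. A positive root exists exactly when $c>0$, that is, when $Y_2$ has genus $2$.

**Step 4: $Q_{\theta_0}=0$ for every $T$.** Let $I=\int_0^x\Pi$, $W=(n+1)I/\Pi$, and let $U(x)$ satisfy $DU_x=(n+1)I$, normalized by $U=\log x+O(x^{-1})$. This is possible since $(n+1)I/D=x^{-1}+O(x^{-2})$. Then $U_s=\Phi U_x=W$, and by (9) $\square U=n+1$ exactly. Also $\square\chi=\mathrm{tr}_\Omega\Omega=n+1$. So $\square(U-\chi)=0$. The function $U-\chi$ is smooth up to $s=0$, since $U-\varphi$ is a power series in $x^{-1}$. As $U+\log(-s)\to0$, its boundary value is the function $\Upsilon$ of (7). Hence $Q_{\theta_0}=-P_{\theta_0}\Upsilon=0$. This is the mechanism announced in Section 3.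

## 9. The first variation of $Q$

The letter $h$ now denotes a formal series and no longer a height.

**Proposition 5.** If $p(\lambda)=0$, then $\frac d{dt}\big|_{0}Q_{\theta_t}=C\,R\,u$ with
$$R=-\mathrm{Res}\big[(W/x)'\;x^2h'\;De'\big],\tag{13}$$
where $(De')'=\lambda\Pi_2e$, $e=1+O(x^{-1})$, and $h=\sum_{k\ge0}h_kx^{-k}$, $h_0=1$, satisfies $(x^2Dh')'=\lambda x^2\Pi_2h$ up to $O(x^{-1})$.

*Proof.* We work in the local coordinates of Section 8. Functions of $t$ and of a point are differentiated in $t$ at fixed points of $L$, and a dot is the derivative at $t=0$. $Q_{\theta_t}$ is regarded as a function on $Y$.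

**Step 1: the variation of the potential.** Apply Fefferman's algorithm to $\exp(-\varphi(s_t)-\sum c_j\psi_j)$. Its steps are closed formulas, so the result is smooth in $t$ and $S^1$-invariant; at $t=0$ nothing changes, because $\mathcal J=1$. We obtain
$$\chi_t=\varphi(s_t)+\sum c_j\psi_j+\nu_t,$$
with $\nu_t$ smooth up to the boundary and in $t$, $\nu_0=0$, and $\log\det\partial\bar\partial\chi_t-(n+2)\chi_t=s_t^{n+2}\cdot(\text{smooth})$, which vanishes identically at $t=0$. Since the smooth factor is zero at $t=0$, differentiating shows that $\hat\psi:=\dot\chi=xu+\dot\nu$ satisfies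
$$\square\hat\psi=(n+2)\hat\psi+O(s^{n+2}).$$
Expand $\hat\psi=\sum_{k\ge0}a_k(y)x^{1-k}$ with $a_0=u$. By (9), the coefficient of $x^{n+1-k}$ in $\Pi(\square-(n+2))\hat\psi$ is
$$\big[(1-k)(n+2-k)-(n+2)\big]a_k=k(k-n-3)a_k$$
plus terms in $a_i$ and $\Delta_ja_i$ with $i<k$ and constant coefficients. It vanishes for $k\le n+2$. So $a_0=u$ determines $a_1,\dots,a_{n+2}$, and all are multiples of $u$ because $\Delta_1u=-\lambda u$ and $\Delta_ju=0$ for $j\ge2$. Hence $\hat\psi=\ell(x)u+O(x^{-n-2})$ with $\ell=xh$, $h_0=1$, and $\Pi\square_\lambda\ell=(n+2)\Pi\ell$ mod $O(x^{-2})$. Since $D'=(n+2)x\Pi$,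
$$(D(xh)')'-(n+2)x\Pi h=(Dh+xDh')'-D'h=Dh'+(xDh')'=x^{-1}(x^2Dh')'.$$
So the equation reads $x^{-1}(x^2Dh')'=\lambda\Pi_2xh$ mod $O(x^{-2})$, which is the equation for $h$ in the statement.

**Step 2: the variation of $Q$ as one coefficient.** Let $\square_t=\mathrm{tr}_{i\partial\bar\partial\chi_t}i\partial\bar\partial$, so $\square_t\chi_t=n+1$. The function $U(s_t)-\chi_t$ is smooth up to $M_{T,t}$, with boundary value that of $-\chi_t-\log(-s_t)$. The construction of Section 6, Step 2, whose corrections vanish at $t=0$, gives an $S^1$-invariant $\eta_t=O(s_t)$, smooth up to the boundary and in $t$, with $\eta_0=0$ and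
$$E_t:=\square_t\big(U(s_t)-\chi_t+\eta_t\big)=\square_t\big(U(s_t)+\eta_t\big)-(n+1)=s_t^{n+1}\cdot(\text{smooth}).$$
By (7), $Q_{\theta_t}=-C[(-s_t)^{-n-1}E_t]$ on the boundary. As $E_0\equiv0$, the smooth factor vanishes at $t=0$, so $\dot Q=-C[(-s)^{-n-1}\dot E]$. The derivative of $U(s_t)$ is $U_su=Wu$, and the derivative of a trace is minus the pairing with the varied form, so
$$\dot E=\square(Wu+\dot\eta)-\langle i\partial\bar\partial\hat\psi,\,i\partial\bar\partial U\rangle_\Omega=O(x^{-n-1}).\tag{14}$$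
Here $i\partial\bar\partial U=W\omega+\Phi W_x\,i\partial s\wedge\bar\partial s$ is diagonal in the coframe $\partial s,dy^j$. By (8), the bracket is therefore $\Phi^{-2}$ times the product of the $i\partial s\wedge\bar\partial s$-coefficients plus $\sum_j(x+c_j)^{-2}$ times the products of the $\omega_j$-coefficients.

We may replace $\hat\psi$ by $\ell u$ in it. Indeed an error $O(x^{-n-2})$, being $s^{n+2}\cdot$(smooth), has $i\partial s\wedge\bar\partial s$-coefficient $O(x^{-n})$ and $\omega_j$-coefficients $O(x^{-n-1})$. It contributes $O(x^{-4}\cdot x^2\cdot x^{-n})+O(x^{-2}\cdot x\cdot x^{-n-1})=O(x^{-n-2})$.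

The coefficients of $i\partial\bar\partial(\ell u)$ are $\ell_{ss}u=\Phi(\Phi\ell')'u$ and $(\Phi\ell'-\lambda_j\ell)u$, with $\lambda_1=\lambda$ and $\lambda_j=0$ for $j\ge2$. So the bracket is $Su$ mod $O(x^{-n-2})$ with
$$S=W_x(\Phi\ell')'+\sum_j\frac{W(\Phi\ell'-\lambda_j\ell)}{(x+c_j)^2}.$$
Expand $\dot\eta=\sum_{k\ge1}b_k(y)x^{-k}$. By (14), the coefficients of $x^{n-1},\dots,x^0$ in $\Pi\dot E$ vanish, and $b_k$ enters that of $x^{n-k}$ with the factor $-k(n+1-k)$. So $b_1,\dots,b_n$ are determined, and they are multiples of $u$. The coefficient $b_{n+1}$ does not enter the $x^{-1}$-term, as its factor is $0$. So we may write $Wu+\dot\eta=Hu$ with a series $H(x)$, and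
$$\Pi(\square_\lambda H-S)=\varepsilon x^{-1}+O(x^{-2}),\qquad\dot Q=-C\varepsilon u .$$

**Step 3: eliminate $H$.** This is where $p(\lambda)=0$ is used: $e$ solves $(De')'=\lambda\Pi_2e$ exactly, so for any series $H$
$$e\,\Pi\square_\lambda H=e(DH')'-H(De')'=[D(eH'-e'H)]' .$$
Its residue is $0$. Since $e=1+O(x^{-1})$, $\varepsilon=\mathrm{Res}[e\Pi(\square_\lambda H-S)]=-\mathrm{Res}[e\Pi S]$. Likewise $\mathrm{Res}[e\Pi\square_\lambda\ell]=0$. We subtract it, because it simplifies $S$: from $\square_\lambda\ell=(\Phi\ell')'+\sum_j\frac{\Phi\ell'-\lambda_j\ell}{x+c_j}$ and with $V=W-x$ we get $\varepsilon=-\mathrm{Res}[e\Pi\widehat S]$, where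
$$\widehat S=S-\square_\lambda\ell=V'(\Phi\ell')'+\sum_j\frac{(V-c_j)(\Phi\ell'-\lambda_j\ell)}{(x+c_j)^2}.$$

**Step 4: $\widehat S$ is almost a derivative.** From $\Pi W=(n+1)I$ we get $\Pi W_x=(n+1)\Pi-\Pi'W$. Also $\Pi''/\Pi=(\Pi'/\Pi)^2-\sum_j(x+c_j)^{-2}$. Hence
$$[\Pi V']'=[n\Pi-\Pi'W]'=n\Pi'-\Pi''W-\Pi'W_x=-\Pi'+W\Pi\sum_j(x+c_j)^{-2}=\sum_j\frac{\Pi(V-c_j)}{(x+c_j)^2},$$
where the third equality uses $\Pi'W_x=(n+1)\Pi'-\frac{\Pi'^2}\Pi W$ and the last one uses $V-c_j=W-(x+c_j)$. Only $j=1$ has $\lambda_j\ne0$, and $\Pi/x^2=\Pi_2/x$, $\Pi\Phi=D$. So $\Pi\widehat S=[DV'\ell']'-\lambda\Pi_2V\ell/x$. Put $R:=\mathrm{Res}[e\Pi\widehat S]=-\varepsilon$. Integrating by parts and using $\lambda\Pi_2e=(De')'$,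
$$R=-\mathrm{Res}[V'De'\ell']-\mathrm{Res}[(De')'V\ell/x]=\mathrm{Res}\big[V\,De'\,\ell''+V(De')'(\ell'-\ell/x)\big].$$
With $\ell=xh$ we have $\ell''=2h'+xh''$ and $\ell'-\ell/x=xh'$, so the right side is $\mathrm{Res}\big[\frac Vx(x^2h'De')'\big]=-\mathrm{Res}[(V/x)'x^2h'De']$. As $V/x=W/x-1$, this is (13), and $\dot Q=-C\varepsilon u=CRu$. $\square$

Since $W/x=1+O(x^{-1})$, $(W/x)'=O(x^{-2})$, and only products $h_ke_m$ with $k,m\ge1$ and $k+m\le n+1$ enter $R$. So $R$ involves only $e_1,\dots,e_n$ and $h_1,\dots,h_n$. These are determined by their recursions (the factor of $h_k$ is $-k(n+3-k)$). Thus $R$ is a polynomial $R(\lambda,c)$, defined for all $\lambda$.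

## 10. Keeping a kernel function under the perturbation

Suppose $p(\lambda_*)=0$ and $\lambda(T_*)=\lambda_*$. One would like to fix $T=T_*$, let $t\ne0$ be small, and pair $Q_{\theta_t}\approx CRtu$ with the kernel function $u$. The trouble is that for $t\ne0$ the eigenvalue $0$ belonging to $u$ may move away from $0$; then $P_{\theta_t}$ has no kernel function near $u$, and Lemma 3 says nothing. The remedy is the second parameter: as $T$ crosses $T_*$ the eigenvalue changes sign, so for each $t$ we can tune $T$ to bring it back to $0$.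

**Proposition 6.** Suppose for some rational non-zero $c_2,\dots,c_n$ there is $\lambda_*>0$ such that $p$ changes sign at $\lambda_*$, $p(k^2\lambda_*)\ne0$ for all $k\ge2$, and $R(\lambda_*,c)\ne0$. Then for all small $t\ne0$ there is $T(t)$ such that $M_{T(t),t}$ has no contact form with zero $Q$-curvature.

*Proof.*

**Step 1: a family of self-adjoint operators on a circle.** Set $\vartheta=2\pi x_1/T$, so $u=\cos\vartheta$. By Lemma 4 and (A), on functions of $x_1$ the operator $P_{\theta_t}$ is an ordinary differential operator $\mathcal P_{T,t}$ on $\mathbb R/2\pi\mathbb Z$ of order at most $2n+2$, with coefficients smooth in $(\vartheta,T,t)$, commuting with $\vartheta\mapsto-\vartheta$. It is symmetric for the weight $g_{T,t}=1-t\lambda(T)\cos\vartheta$, because up to a constant factor $g_{T,t}\,d\vartheta$ is the push-forward of $\theta_t\wedge(d\theta_t)^n$: indeed $\omega_t=g_{T,t}\,\omega_1+\sum_{j\ge2}\omega_j$. At $t=0$ it has constant coefficients, and by (12) and $\deg p=n+1$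 its order is exactly $2n+2$. So for small $t$ and $T$ near $T_*$ it is elliptic. Hence
$$A_{T,t}=g_{T,t}^{1/2}\,\mathcal P_{T,t}\,g_{T,t}^{-1/2}$$
is self-adjoint with compact resolvent on the even functions in $L^2(d\vartheta)$, with domain the even functions in $H^{2n+2}$, and it is norm-continuous in $(T,t)$ as a map $H^{2n+2}\to L^2$. Its Riesz projections are therefore continuous in $(T,t)$.

**Step 2: one eigenvalue to follow.** By (12) and the hypotheses, the kernel of $A_{T_*,0}$ on even functions is $\mathrm{span}\{1,\cos\vartheta\}$, and $0$ is isolated in the spectrum. Let $\mathcal R_{T,t}$ be the Riesz projection for a small circle around $0$. For $(T,t)$ near $(T_*,0)$ it is an orthogonal projection of rank $2$, and its range contains $g_{T,t}^{1/2}$, since $\mathcal P_{T,t}1=0$. The orthogonal complement of $g_{T,t}^{1/2}$ in the range is an invariant line. The projection $v_{T,t}$ of $\cos\vartheta$ to this line is continuous in $(T,t)$ and equals $\cos\vartheta$ when $t=0$,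 so it is a non-zero eigenvector, with real eigenvalue $\mu(T,t)=\langle A\mathcal Rv,v\rangle/\|v\|^2$. This is continuous because $A\mathcal R=\frac1{2\pi i}\oint z(z-A)^{-1}dz$ is. Moreover $\mu(T,0)=-Cp(\lambda(T))$.

**Step 3: tuning $T$.** $\lambda(T)=\pi^2/T^2$ is monotone, so $\mu(\cdot,0)$ changes sign at $T_*$. Given a small interval around $T_*$, $\mu(\cdot,0)$ has opposite signs at suitable points on the two sides of $T_*$, hence so does $\mu(\cdot,t)$ for small $t$, and the intermediate value theorem gives a zero between them. Choosing a zero closest to $T_*$, we get $T(t)\to T_*$ with $\mu(T(t),t)=0$. Then $f_t=g^{-1/2}v_{T(t),t}$ is smooth by ellipticity, $P_{\theta_t}f_t=0$, and $f_t\to\cos\vartheta$ in $L^2$ as $t\to0$.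

**Step 4: the pairing.** Write $Q_{T,t}$ for $Q_{\theta_t}$ on $M_{T,t}$ as a function of $\vartheta$. By Section 8, $Q_{T,0}=0$ for all $T$. So $Q_{T,t}=t\,\dot Q_T+O(t^2)$ uniformly for $T$ near $T_*$, with $\dot Q_T$ continuous in $T$; and $\dot Q_{T_*}=CR(\lambda_*,c)\cos\vartheta$ by Proposition 5. Hence
$$\int f_t\,Q_{T(t),t}\,g_{T(t),t}\,d\vartheta=t\big(\pi CR+o(1)\big)\ne0$$
for small $t\ne0$, and Lemma 3 applies. $\square$

It remains to satisfy the hypotheses of Proposition 6 for each $n\ge2$.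

## 11. Five dimensions: genus two, $c_2=3$, $\lambda_*=8$

Let $n=2$ and $c_2=3$, so $K_2=-12$, $Y_2$ has genus $2$ and area $\pi/3$, and $N=6$ will do. Here $\Pi_2=x+3$ and $D=x^4+4x^3$. From (10), $e_1=-\frac\lambda2$ and $2e_2=-4e_1-\lambda(e_1+3)$, so $e_2=\frac{\lambda^2}4-\frac\lambda2$ and
$$p=\lambda(e_2+3e_1)=\tfrac14\lambda^2(\lambda-8).$$
So $\lambda_*=8$ is the only positive root and it is simple: $p$ changes sign there, and $p(8k^2)\ne0$ for $k\ge2$. At $\lambda=8$: $e_1=-4$, $e_2=12$, and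
$$De'=(x^4+4x^3)(4x^{-2}-24x^{-3}+\cdots)=4x^2-8x+\cdots .$$
The equation $(x^2Dh')'=8x^2(x+3)h$ with $x^2D=x^6+4x^5$ gives, at $x^3$ and $x^2$, $-4h_1=8$ and $3(-4h_1-2h_2)=24+8h_1$. So $h_1=-2$, $h_2=\frac83$, and $x^2h'=2-\frac{16}3x^{-1}+\cdots$. Next $I=\frac{x^3}3+\frac{3x^2}2$, so
$$\frac Wx=\frac{x+\frac92}{x+3},\qquad (W/x)'=-\tfrac32(x+3)^{-2}=-\tfrac32x^{-2}\big(1-\tfrac6x+\cdots\big).$$
With $x^2h'\,De'=8x^2-\frac{112}3x+\cdots$,
$$R=\tfrac32\,\mathrm{Res}\Big[x^{-2}\big(1-\tfrac6x\big)\big(8x^2-\tfrac{112}3x\big)\Big]=\tfrac32\Big(-\tfrac{112}3-48\Big)=-128\ne0 .$$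
Proposition 6 proves Theorem 2 for $n=2$.

## 12. Seven dimensions and more: expansion at small $\lambda$

For $n\ge3$ we look for parameters at which $p$ has a small positive root, since for small $\lambda$ both $p$ and $R$ can be expanded. Put
$$\Theta=\int_0^x\Pi_2,\quad \Xi'=\Theta/D\ \text{ with }\ \Xi=O(x^{-1}),\quad \mathcal I=\int_0^xI/\xi^2\,d\xi,\quad\Psi=\int_0^x(\Pi_2\Xi)_+ ,$$
where $(\cdot)_+$ is the polynomial part and $(\cdot)_-$ the rest. Recall $I=\int_0^x\xi\,\Pi_2(\xi)\,d\xi$, so $x^2$ divides $I$.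

**Step 1: $De'$ and $p$ to second and third order.** The recursion for $e_1,\dots,e_n$ says that $(De')'=\lambda\Pi_2e$ in all powers $x^{n-1},\dots,x^0$. A constant of integration divided by $D$ is $O(x^{-n-2})$ and does not affect $e_1,\dots,e_n$. So $e=1+\lambda\Xi+O(\lambda^2)$ in these coefficients, and
$$De'=\lambda\Theta+\lambda^2\Psi+O(\lambda^3)\quad\text{mod powers }x^{\le0}.\tag{15}$$
Since $p=\lambda\,\mathrm{Res}\,\Theta'e=-\lambda\,\mathrm{Res}\,\Theta e'$ and $\Theta/D=O(x^{-2})$, the neglected powers do not matter, and $p=\lambda^2(p_2+p_3\lambda+\cdots)$ with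
$$p_2=-\mathrm{Res}\,\frac{\Theta^2}D=\mathrm{Res}\,\Pi_2\Xi=:-q,\qquad p_3=-\mathrm{Res}\,\frac{\Theta\Psi}D=\mathrm{Res}\,\Xi\Psi'=\mathrm{Res}\,\Pi_2\Xi^2 ,$$
the last step because $\Xi(\Pi_2\Xi)_-=O(x^{-2})$.

**Step 2: $x^2h'$ to second order.** We use $(x^2Dh')'=\lambda x^2\Pi_2h$ in powers $x^{\ge0}$ and $D'=(n+2)x^2\Pi_2$. At first order $x^2Dh'=\frac\lambda{n+2}D$, so $h=1-\frac\lambda{(n+2)x}+O(\lambda^2)$. Inserting this, the $\lambda^2$-term of $(x^2Dh')'$ is $-\frac{\lambda^2}{n+2}x\Pi_2$, with primitive $-\frac{\lambda^2}{n+2}I$. Hence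
$$x^2h'=\frac\lambda{n+2}\Big(1-\lambda\frac ID+O(\lambda^2)\Big)\quad\text{mod }O(x^{-n-2}).\tag{16}$$

**Step 3: $R$ to third order.** In (13), $(W/x)'=O(x^{-2})$, $De'=O(x^n)$ and $x^2h'=O(1)$, so the powers neglected in (15) and (16) do not matter, and
$$R=-\frac{\lambda^2}{n+2}\,\mathrm{Res}\Big[(W/x)'\Big(1-\lambda\frac ID\Big)(\Theta+\lambda\Psi)\Big]+O(\lambda^4).$$
The $\lambda^2$-term vanishes for all $c$: since $W/x=(n+1)I/(x^2\Pi_2)$, $\mathrm{Res}[(W/x)'\Theta]=-\mathrm{Res}[(W/x)\Pi_2]=-(n+1)\,\mathrm{Res}[I/x^2]=0$, as $I/x^2$ is a polynomial. So $R=\lambda^3(R_3(c)+O(\lambda))$ with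
$$R_3=-\frac1{n+2}\Big\{\mathrm{Res}[(W/x)'\Psi]-\mathrm{Res}\Big[(W/x)'\frac{I\,\Theta}D\Big]\Big\}.$$
For the first term, use $W/x=1+O(x^{-1})$ and $(\Pi_2\Xi)_-=p_2x^{-1}+\cdots$:
$$\mathrm{Res}[(W/x)'\Psi]=-\mathrm{Res}\big[(W/x)(\Pi_2\Xi)_+\big]=-(n+1)\,\mathrm{Res}\Big[\frac I{x^2}\Xi\Big]+p_2=(n+1)\,\mathrm{Res}\Big[\frac{\mathcal I\,\Theta}D\Big]+p_2 .$$
For the second, $(W/x)'I=(n+1)\big[\frac Ix-\frac{I^2(x^2\Pi_2)'}{(x^2\Pi_2)^2}\big]$, because $I'=x\Pi_2$; and $\frac Ix=\Theta-\mathcal I$, because both sides vanish at $0$ and have derivative $\Pi_2-I/x^2$. At points with $p_2=0$ we have $\mathrm{Res}\,\Theta^2/D=0$, and we obtain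
$$R_3=-\frac{n+1}{n+2}\,\mathfrak r\quad\text{where }p_2=0,\qquad \mathfrak r:=\mathrm{Res}\Big\{\frac\Theta D\Big[2\mathcal I+\frac{I^2(x^2\Pi_2)'}{(x^2\Pi_2)^2}\Big]\Big\}.\tag{17}$$

We need a point $c^0$ with $q=0$, $p_3\ne0$, $\mathfrak r\ne0$. Then $p$ has a small root near $c^0$.

## 13. The polynomials $q$, $\mathfrak r$, $p_3$ on the hypersurface $q=0$

Give $\sigma_i$ the weight $i$. Counting degrees in $(x,c)$ shows that $q$ and $\mathfrak r$ are weighted homogeneous of weight $n-1$ in $\sigma_1,\dots,\sigma_{n-1}$, and $p_3$ of weight $n-2$. Put $m=n-2$ and write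
$$q=\kappa\,\sigma_{n-1}+\kappa'\sigma_1\sigma_m+\cdots,\qquad\mathfrak r=A\,\sigma_{n-1}+B\,\sigma_1\sigma_m+\cdots,$$
where the dots are other monomials in $\sigma_1,\dots,\sigma_{n-2}$. For $n=3$ we have $m=1$ and the monomial is $\sigma_1^2$. The computation below treats $\sigma_1,\sigma_m$ as distinct variables, which for $n=3$ gives the second derivative in $\sigma_1$. Then both $\kappa'$ and $B$ are to be halved, and this does not affect the conclusion. We have
$$\Theta=x^n\sum\frac{\sigma_i}{n-i}x^{-i},\quad I=x^{n+1}\sum\frac{\sigma_i}{n+1-i}x^{-i},\quad\mathcal I=x^n\sum\frac{\sigma_i}{(n+1-i)(n-i)}x^{-i},\quad D=x^{n+2}\sum\delta_i\sigma_ix^{-i},$$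
with $\delta_1=\frac{n+2}{n+1}$, $\delta_m=\frac{n+2}4$, $\delta_{n-1}=\frac{n+2}3$.

**Step 1: $q$.** The coefficient of $\sigma_{n-1}$ in $\Theta^2/D$ is $\kappa=\frac2n-\frac1{n^2}\delta_{n-1}=\frac{5n-2}{3n^2}$. For $\sigma_1\sigma_m$: in $\Theta^2$ the coefficients at $1,\sigma_1,\sigma_m,\sigma_1\sigma_m$ are $\frac1{n^2},\frac2{n(n-1)},\frac1n,\frac1{n-1}$; in $D^{-1}$ they are $1,-\delta_1,-\delta_m,2\delta_1\delta_m$. So
$$\kappa'=\frac1{n-1}-\frac{n+2}{2n(n-1)}-\frac{n+2}{n(n+1)}+\frac{(n+2)^2}{2n^2(n+1)}=\frac{n-2}{n^2(n^2-1)} ;$$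
over the denominator $2n^2(n^2-1)$ the numerator is $2n^2(n+1)-n(n+1)(n+2)-2n(n-1)(n+2)+(n+2)^2(n-1)=2n-4$.

**Step 2: $\Theta/D$.** Write $\Theta/D=x^{-2}\big(z_0+\sum z_i\sigma_ix^{-i}+z_{1m}\sigma_1\sigma_mx^{1-n}+\cdots\big)$. Then $z_0=\frac1n$, $z_i=\frac1{n-i}-\frac{n+2}{n(n+2-i)}$, so
$$z_1=\frac2{n(n^2-1)},\qquad z_m=\frac{n-2}{4n},\qquad z_{n-1}=\frac{2(n-1)}{3n},$$
$$z_{1m}=-\frac{\delta_m}{n-1}-\frac{\delta_1}2+\frac{2\delta_1\delta_m}n=-\frac{n+2}{4(n-1)}-\frac{n+2}{2(n+1)}+\frac{(n+2)^2}{2n(n+1)}=-\frac{(n+2)(n^2-3n+4)}{4n(n^2-1)} ;$$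
over $4n(n^2-1)$ the numerator is $(n+2)[-n(n+1)-2n(n-1)+2(n+2)(n-1)]$.

**Step 3: the bracket in (17).** Write it as $x^n\big(t_0+\sum t_i\sigma_ix^{-i}+b\,\sigma_1\sigma_mx^{1-n}+\cdots\big)$ and put $a=n+1$. Its second term is
$$x^n\Big(\sum\frac{\sigma_ix^{-i}}{a-i}\Big)^2\Big(\sum(a-i)\sigma_ix^{-i}\Big)\Big(\sum\sigma_ix^{-i}\Big)^{-2},$$
with $\sigma_i$-coefficient $\frac2{a-i}+\frac{a-i}{a^2}-\frac2a$; the term $2\mathcal I$ contributes $\frac2{n-i}-\frac2{a-i}$. Hence $t_i=\frac2{n-i}-\frac{n+1+i}{(n+1)^2}$ for $i\ge1$, and $t_0=\frac2{na}+\frac1a=\frac{n+2}{n(n+1)}$. So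
$$t_1=\frac{n^2+3n+4}{(n-1)(n+1)^2},\qquad t_m=\frac{n^2+2}{(n+1)^2},\qquad t_{n-1}=\frac{2(n^2+n+1)}{(n+1)^2}.$$
For $b$ only the second term counts. Since $a-m=3$, its three factors have, at $1,\sigma_1,\sigma_m,\sigma_1\sigma_m$ respectively, the coefficients
$$\Big(\frac1{a^2},\frac2{a(a-1)},\frac2{3a},\frac2{3(a-1)}\Big),\qquad(a,\,a-1,\,3,\,0),\qquad(1,-2,-2,6).$$
Summing over the ways to distribute $\sigma_1$ and $\sigma_m$ among the factors,
$$b=\frac{2a}{3(a-1)}+\frac6a+\frac2a\Big[\frac3{a-1}+\frac{a-1}3\Big]-4\Big[\frac1{a-1}+\frac13\Big]-\frac{2(a+2)}{a^2}=-\frac{4(n-2)}{3n(n+1)^2} ;$$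
over $3a^2(a-1)$ the numerator is $2a^3+18a(a-1)+18a+2a(a-1)^2-12a^2-4a^2(a-1)-6(a+2)(a-1)=-4a+12$.

**Step 4: $A$ and $B$.** First,
$$A=z_0t_{n-1}+z_{n-1}t_0=\frac{6n(n^2+n+1)+2(n^2-1)(n+2)}{3n^2(n+1)^2}=\frac{2(4n^3+5n^2+2n-2)}{3n^2(n+1)^2}.$$
Next, $B=z_0b+z_1t_m+z_mt_1+z_{1m}t_0$. Over the denominator $12n^2(n-1)(n+1)^3$ its numerator is
$$-16(n-2)(n^2-1)+24n(n^2+2)+3(n+1)\big[n(n-2)(n^2+3n+4)-(n+2)^2(n^2-3n+4)\big].$$
The square bracket is $(n^4+n^3-2n^2-8n)-(n^4+n^3-4n^2+4n+16)=2n^2-12n-16$, so the numerator is $14n^3+2n^2-20n-80=2(n-2)(7n^2+15n+20)$ and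
$$B=\frac{(n-2)(7n^2+15n+20)}{6n^2(n-1)(n+1)^3}.$$

**Step 5: conclusion on $\{q=0\}$.** We have
$$A\kappa'-B\kappa=\frac{(n-2)\big[12(4n^3+5n^2+2n-2)-(7n^2+15n+20)(5n-2)\big]}{18n^4(n-1)(n+1)^3}=\frac{(n-2)(13n^3-n^2-46n+16)}{18n^4(n-1)(n+1)^3}>0\tag{18}$$
for $n\ge3$, since $13n^3-n^2-46n\ge38n^2-46n>0$. By weight, $\sigma_{n-1}$ occurs in $q$ and in $\mathfrak r$ only linearly and alone, and $\kappa\ne0$. So $\Gamma=\{q=0\}$ is a graph of $\sigma_{n-1}$ over $(\sigma_1,\dots,\sigma_{n-2})$. Substituting, $\mathfrak r|_\Gamma$ is a polynomial in $\sigma_1,\dots,\sigma_{n-2}$ whose coefficient of $\sigma_1\sigma_m$ is $B-A\kappa'/\kappa\ne0$ (half of this if $n=3$). So $\mathfrak r|_\Gamma\not\equiv0$. Finally $\Xi=-x^{-1}\big(z_0+\sum\frac{z_i\sigma_i}{i+1}x^{-i}+\cdots\big)$, so $p_3=\mathrm{Res}\,\Pi_2\Xi^2$ is a polynomial in $\sigma_1,\dots,\sigma_{n-2}$ whose coefficient of $\sigma_{n-2}$ is $z_0^2+\frac{2z_0z_{n-2}}{n-1}>0$. So $p_3|_\Gamma\not\equiv0$.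

## 14. The sign of $q$ at two real points

The points of $\Gamma$ must come from real $c_j$. To find such points we show that $q$ takes both signs on $c\in\mathbb R^{n-1}$. Take $(c_2,\dots,c_n)=(1,\dots,1,\beta)$, $X=x+1$ and $\alpha=1-\beta$, so $\Pi_2=X^{n-2}(X-\alpha)$. Changing the integration constants in $\Theta$ and $D$ changes $\Theta^2/D$ only by $O(x^{-2})$, so we may take
$$\Theta=\frac{X^n}n-\frac{\alpha X^{n-1}}{n-1},\qquad D=(n+2)\int(X-1)^2X^{n-2}(X-\alpha)\,dX .$$

**Step 1: $\beta=\frac3{n+2}$ gives $q>0$.** Since $(x^3(x+1)^{n-1})'=x^2(x+1)^{n-2}[(n+2)x+3]$, we may take $D=x^3(x+1)^{n-1}$. Here $\alpha=\frac{n-1}{n+2}$, so $\Theta=X^{n-1}\big(\frac Xn-\frac1{n+2}\big)=X^{n-1}\big(\frac xn+\frac2{n(n+2)}\big)$. So $q$ is the coefficient of $x^2$ in $(1+x)^{n-1}\big(\frac xn+\frac2{n(n+2)}\big)^2$, which is positive.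

**Step 2: $\beta=-\frac{n-2}{n^2}$ gives a closed formula.** Here $\alpha=\frac{(n+2)(n-1)}{n^2}$. Put $\gamma=\frac{n+2}n$, so that $\frac\alpha{n-1}=\frac\gamma n$ and $\Theta=\frac1nX^{n-1}(X-\gamma)$. Integrating termwise with zero constant,
$$D=X^{n-1}\Big[X^3-\tfrac{(n+2)(2+\alpha)}{n+1}X^2+\tfrac{(n+2)(1+2\alpha)}nX-\tfrac{(n+2)\alpha}{n-1}\Big].$$
Since $2+\alpha=\frac{(3n-2)(n+1)}{n^2}$, the three coefficients are $\frac{(n+2)(3n-2)}{n^2}=\gamma+2\alpha$, $\gamma(1+2\alpha)$ and $\gamma^2$. Hence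
$$D=X^{n-1}(X-\gamma)(X^2-2\alpha X+\gamma).$$
Now $1-\frac{\alpha^2}\gamma=1-\frac{(n+2)(n-1)^2}{n^3}=\frac{3n-2}{n^3}\in(0,1)$. So we may write $\gamma=\varrho^2$, $\alpha=\varrho\cos\phi$ with $\varrho>0$, $0<\phi<\frac\pi2$ and $\sin^2\phi=\frac{3n-2}{n^3}$. The residue is the same in $X$ as in $x$. With $(X^2-2\varrho\cos\phi\,X+\varrho^2)^{-1}=\sum_{k\ge1}\varrho^{k-1}\frac{\sin k\phi}{\sin\phi}X^{-k-1}$,
$$n^2q=\mathrm{Res}\,\frac{X^{n-1}(X-\gamma)}{X^2-2\alpha X+\gamma}=\frac{\varrho^{n-1}}{\sin\phi}\big[\sin n\phi-\varrho\sin(n-1)\phi\big]=\frac{\varrho^{n-1}}{\sin\phi}\big[(1-\alpha)\sin n\phi+\varrho\sin\phi\cos n\phi\big],$$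
where the last step expands $\sin(n-1)\phi$ and uses $\varrho\cos\phi=\alpha$.

**Step 3: its sign.** Here $1-\alpha=-\frac{n-2}{n^2}<0$, so $q<0$ follows once $\frac\pi2<n\phi<\pi$. Lower bound: for $n=3$, $\sin^2\phi=\frac7{27}>\frac14=\sin^2\frac\pi6$; for $n\ge4$, $\frac{3n-2}{n^3}\ge\frac5{2n^2}>\frac{\pi^2}{4n^2}\ge\sin^2\frac\pi{2n}$. Upper bound: for $n=3$, $\frac7{27}<\frac34=\sin^2\frac\pi3$; for $n\ge4$, concavity of the sine on $[0,\frac\pi4]$ gives $\sin\frac\pi n\ge\frac{2\sqrt2}n$, and $\frac{3n-2}{n^3}<\frac8{n^2}$. Hence $q<0$.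

## 15. Choice of the curvatures and of $\lambda_*$

**Step 1: a base point.** The function $q$ is symmetric in $c$ and takes both signs, each on an open set. Hence it takes both signs in the chamber $\mathcal C=\{c_2<\dots<c_n\}$. The map $\sigma:\mathcal C\to\mathbb R^{n-1}$ is injective with non-zero (Vandermonde) Jacobian, so it is a diffeomorphism onto a connected open set. That set therefore meets $\Gamma$ in a non-empty relatively open subset of $\Gamma\cong\mathbb R^{n-2}$. Since $p_3|_\Gamma$ and $\mathfrak r|_\Gamma$ are non-zero polynomials, and by (17), there is $c^0\in\mathcal C$ with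
$$p_2(c^0)=0,\qquad p_3(c^0)\ne0,\qquad R_3(c^0)\ne0 .$$

**Step 2: a small positive root.** Let $\tilde p=p/\lambda^2=p_2+p_3\lambda+\cdots$, a polynomial in $(\lambda,c)$. We have $\partial_\lambda\tilde p(0,c^0)=p_3(c^0)\ne0$, and $d_cp_2(c^0)\ne0$ because $\partial q/\partial\sigma_{n-1}=\kappa\ne0$. By the implicit function theorem, near $c^0$ there is an analytic simple root $\lambda_*(c)$ of $\tilde p(\cdot,c)$ with $\lambda_*(c^0)=0$ and $d\lambda_*(c^0)\ne0$. Use $\lambda_*$ as one coordinate in a small box around $c^0$. Then $\mathcal U^+=\{\lambda_*>0\}$ is a connected open set with $c^0$ in its closure. If the box is small, $R(\lambda_*(c),c)=\lambda_*^3(R_3(c)+O(\lambda_*))\ne0$ on $\mathcal U^+$.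

**Step 3: no other mode in the kernel.** For $k\ge2$ let $\beta_k(c)=\tilde p(k^2\lambda_*(c),c)$. As $\tilde p(\lambda_*,c)=0$,
$$\beta_k=\tilde p(k^2\lambda_*,c)-\tilde p(\lambda_*,c)=p_3(c)(k^2-1)\lambda_*+O(\lambda_*^2),$$
which is non-zero for $c\in\mathcal U^+$ close to $c^0$ (how close depends on $k$). So the analytic function $\beta_k$ is not identically zero on the connected set $\mathcal U^+$, and its zero set is closed and nowhere dense. Near a given point of $\mathcal U^+$ only finitely many $\beta_k$ can have zeros, because the leading coefficient of $\tilde p$ is a non-zero constant and $k^2\lambda_*\to\infty$. Hence the set of $c\in\mathcal U^+$ with $\beta_k(c)\ne0$ for all $k\ge2$ is open and dense in $\mathcal U^+$.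

**Step 4: a rational point.** This open dense set contains a point with all $c_j\in\mathbb Q\setminus\{0\}$. At it, $\lambda_*>0$ is a simple root of $\tilde p$, so $p=\lambda^2\tilde p$ changes sign there; $p(k^2\lambda_*)\ne0$ for all $k\ge2$; and $R(\lambda_*,c)\ne0$. Proposition 6 applies. Together with Section 11 this proves Theorem 2. $\square$

**Remark.** The manifolds of Theorem 2 bound strictly pseudoconvex disc bundles in negative line bundles, whose zero section can be blown down by Grauert's theorem, so they are embeddable. Together with (iii), embeddability therefore guarantees a contact form with zero CR $Q$-curvature exactly when $n=1$.
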